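# Squeezing balls into $S^2\times T^{2n-2}$ with a small non-closed 2-form

## 1. A box wound around a circle, and a 2-form of size $h$

Everything in this lecture rests on one map, which we write down before saying what it is for.

On $\mathbb R^2\setminus 0$ we use the coordinates $\rho=\pi(p^2+q^2)\in(0,\infty)$ and $\theta\in\mathbb R/\mathbb Z$, the polar angle divided by $2\pi$. Then $dp\wedge dq=d\rho\wedge d\theta$, and $D(c)=\{\rho\le c\}$ is the closed disc of area $c$. On $\mathbb R^4=\mathbb R^2\times\mathbb R^2$ we have $\omega_0=d\rho_1\wedge d\theta_1+d\rho_2\wedge d\theta_2$ away from the axes.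

Take an integer $m\ge2$, numbers $0<m'<m$, $0<\lambda<1$, $b_1',b_2'>0$, and a small $h>0$. Let $Q$ be the box
$$0\le r_1\le b_1',\quad 0\le t_1\le m',\qquad 0\le r_2\le\lambda h,\quad 0\le t_2\le \frac{b_2'}{mh},$$
with the form $dr_1\wedge dt_1+dr_2\wedge dt_2$. It is a product of two rectangles, of areas $m'b_1'$ and $\lambda b_2'/m$. With $\delta>mh$ put
$$S:\qquad \rho_1=\delta+r_1,\quad \theta_1=t_1\bmod 1,\qquad \rho_2=\delta+r_2+mh\,t_2-h\,t_1,\quad \theta_2=t_2\bmod 1 .$$

**What $S$ does to the form.** Since $dt_2\wedge dt_2=0$,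
$$S^*\omega_0=dr_1\wedge dt_1+dr_2\wedge dt_2-h\,dt_1\wedge dt_2,\qquad\text{so}\qquad S^*(\omega_0+h\,d\theta_1\wedge d\theta_2)=dr_1\wedge dt_1+dr_2\wedge dt_2. \tag{1}$$

**$S$ is injective.** If two points of $Q$ have the same image, then $r_1=r_1'$, $t_1-t_1'=K\in\mathbb Z$ with $|K|\le m'<m$, and $t_2-t_2'=l\in\mathbb Z$. Equality of $\rho_2$ gives $|ml-K|=|r_2-r_2'|/h\le\lambda<1$. So $K=ml$, and $|K|<m$ forces $K=0$, $l=0$. The points coincide.

**Where the image lies.** We have $0<\rho_1\le\delta+b_1'$ and $0<\rho_2\le\delta+h+b_2'$. A rectangle of area nearly $mb_1'$ now lies over a disc of area about $b_1'$, while a rectangle of area nearly $b_2'/m$ has been spread over a disc of area about $b_2'$. For example, with $m=2$, $b_1'=b_2'=1$, $m'=1.9$, $\lambda=0.9$, the factors have areas $1.9$ and $0.45$, and the target discs have area slightly above $1$.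

One is led to each term of $S$ in turn. We want to wrap a long rectangle $m$ times around a circle, so $\theta_1=t_1\bmod1$. By itself this is not injective, because points whose $t_1$ differ by an integer collide. The second plane can separate them: shift $\rho_2$ by $-h$ per turn. The shift costs the error $-h\,dt_1\wedge dt_2$, which is small because $h$ is. But it separates consecutive turns only if the $r_2$-width is below $h$. The second rectangle is then thin and long, so $t_2$ must wrap as well, and each $t_2$-turn must step over all $m$ layers of the first wrapping. That is the term $mh\,t_2$, and it is free because $dt_2\wedge dt_2=0$.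

The form $h\,d\theta_1\wedge d\theta_2$ is closed where it is defined, but it is singular on the axes. To make it smooth and compactly supported, multiply it by cutoffs $\chi_1(\rho_1)\chi_2(\rho_2)$ that vanish near $\rho_i=0$ and equal $1$ near the image of $S$. The result is no longer closed, since its differential contains $h\,\chi_1'\chi_2\,d\rho_1\wedge d\theta_1\wedge d\theta_2$. It is still of size $O(h)$ in every $C^k$ norm if the cutoffs do not depend on $h$.

## 2. Non-squeezing when closedness is dropped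

Let $n\ge2$, let $\omega_{st}=\omega_0=\sum_{i=1}^n dp_i\wedge dq_i$ on $\mathbb R^{2n}$, and let $B_R$ be the closed ball of radius $R$ centered at $0$. Let $M=S^2\times T^{2n-2}$ with $T^{2n-2}=\mathbb R^{2n-2}/\mathbb Z^{2n-2}$, and $\omega=\sigma\oplus\omega_T$ with $\sigma$ an area form on $S^2$ and $\omega_T$ a symplectic form on the torus with constant coefficients. Let $A=[S^2]\otimes[pt]\in H_2(M)$, with $S^2$ oriented by $\sigma$, so that $\langle\omega,A\rangle=\int_{S^2}\sigma>0$. Orient $M$ by $\omega$ and put $\mathrm{vol}(M,\omega)=\int_M\omega^n/n!$. Recall that $\mathrm{vol}(B_R)=\pi^nR^{2n}/n!$.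

Closeness of forms on $M$ is measured with a fixed Riemannian metric. "$C^\infty$-close" means close in $C^k$ for a prescribed $k$; every $C^\infty$-neighborhood of $\omega$ contains a $C^k$-ball for some $k$. On $\mathbb R^{2n}$, $\|\beta\|_{C^k}$ is the supremum of the coefficients of $\beta$ and their derivatives up to order $k$. An embedding $\phi$ with $\phi^*\omega'=\omega_{st}$ is called symplectic even if $\omega'$ is not closed.

**Theorem ($C^0$ persistence of Gromov non-squeezing).** Let $R>r>0$ and $\langle\omega,A\rangle=\pi r^2$. Then for any symplectic form $\omega'$ on $M$ that is sufficiently $C^0$-close to $\omega$ there is no embedding $\phi:B_R\hookrightarrow M$ with $\phi^*\omega'=\omega_{st}$.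

Yasha Savelyev, "Locally conformally symplectic deformation of Gromov non-squeezing", arXiv:2208.09404 (2022), poses as an open question what happens when $\omega'$ is not required to be closed. Suppose $\langle\omega,A\rangle=\pi r^2$ with $r<R$, and $\mathrm{vol}(M,\omega)>\mathrm{vol}(B_R)$, so that volume is no obstacle. For every $\epsilon>0$, is there a 2-form $\omega'$ that is $\epsilon$-close to $\omega$ in $C^0$, or even in $C^\infty$, and an embedding $\phi:B_R\hookrightarrow M$ with $\phi^*\omega'=\omega_{st}$? By the theorem just quoted, such an $\omega'$ is not closed once $\epsilon$ is small. The answer is yes in both topologies.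

**Theorem A.** Let $n\ge2$, $M=S^2\times T^{2n-2}$, $\omega=\sigma\oplus\omega_T$ as above, $R>0$. If $\mathrm{vol}(M,\omega)>\pi^nR^{2n}/n!$, then for all $k\in\mathbb N$, $\epsilon>0$ there are a 2-form $\omega'$ on $M$ with $\|\omega'-\omega\|_{C^k}<\epsilon$ and a smooth embedding $\phi:B_R\hookrightarrow M$ with $\phi^*\omega'=\omega_{st}$.

**Theorem B.** For $(M,\omega)$ as in Theorem A the following are equivalent:

1. every $C^0$-neighborhood of $\omega$ contains an $\omega'$ admitting an embedding $\phi:B_R\to M$ with $\phi^*\omega'=\omega_{st}$;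
2. every $C^\infty$-neighborhood does;
3. $\mathrm{vol}(B_R)\le\mathrm{vol}(M,\omega)$.

The map $S$ of Section 1 is the tool for pushing something long over a small sphere. To reach the sharp volume bound we need a second wrapping map of the same kind. First we set up a calculus that lets us compose such maps.

## 3. Embeddings up to a small correction: the relation $\rightsquigarrow$

**Definition.** Let $X,Q\subset\mathbb R^{2n}$ be compact. We write $X\rightsquigarrow Q$ if for all $k,\epsilon$ there are a smooth 2-form $\beta$ on $\mathbb R^{2n}$ with $\operatorname{supp}\beta\subset Q$ and $\|\beta\|_{C^k}<\epsilon$, and a smooth embedding $\phi$ of an open neighborhood of $X$ into $\mathbb R^{2n}$, with $\phi(X)\subset Q$ and $\phi^*(\omega_0+\beta)=\omega_0$. We write $X\rightsquigarrow(M,\omega)$ if for all $k,\epsilon$ there are a 2-form $\omega'$ on $M$ with $\|\omega'-\omega\|_{C^k}<\epsilon$ and an embedding $\phi$ of an open neighborhood of $X$ into $M$ with $\phi^*\omega'=\omega_0$.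

For example, if $X\subset Q$ then $X\rightsquigarrow Q$, with $\phi=\mathrm{id}$ and $\beta=0$. Section 1, once its rectangles are replaced by discs (Section 4), says for $n=2$ that $D(a_1)\times D(a_2)\rightsquigarrow D(b_1)\times D(b_2)$ when $a_1<mb_1$ and $a_2<b_2/m$. Theorem A is the statement $B_R\rightsquigarrow(M,\omega)$.

**Lemma 1.** A local diffeomorphism $f$ defined near a compact set $X$ and injective on $X$ is injective on a neighborhood of $X$, hence an open embedding there.

*Proof.* Otherwise there are $x_i\neq x_i'$, at distance less than $1/i$ from $X$, with $f(x_i)=f(x_i')$. After passing to subsequences $x_i\to x\in X$ and $x_i'\to x'\in X$. Then $f(x)=f(x')$, so $x=x'$, and this contradicts injectivity of $f$ near $x$. $\square$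

**Lemma 2.** (a) $X\rightsquigarrow Q$ and $Q\rightsquigarrow Q'$ imply $X\rightsquigarrow Q'$.
(b) $X\rightsquigarrow Q$ and $Q\rightsquigarrow(M,\omega)$ imply $X\rightsquigarrow(M,\omega)$.
(c) If a neighborhood of $X$ embeds symplectically with $X$ going into $Q$ (resp. into $(M,\omega)$), then $X\rightsquigarrow Q$ (resp. $X\rightsquigarrow(M,\omega)$).
(d) If $\omega_i\to\omega$ in $C^\infty$ and $X\rightsquigarrow(M,\omega_i)$ for all $i$, then $X\rightsquigarrow(M,\omega)$.
(e) If $\psi$ is a diffeomorphism of $M$ and $X\rightsquigarrow(M,\psi^*\omega)$, then $X\rightsquigarrow(M,\omega)$.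

*Proof.* For (c) take $\beta=0$, resp. $\omega'=\omega$. For (d), an $\omega'$ that is close to $\omega_i$, with $i$ large, is close to $\omega$. For (e), replace $(\omega',\phi)$ by $((\psi^{-1})^*\omega',\psi\circ\phi)$; pullback by the fixed map $\psi^{-1}$ is bounded in $C^k$.

For (a) the order of choices matters. Given $k,\epsilon$, first choose $(\beta_2,\phi_2)$ for $Q\rightsquigarrow Q'$ with $\|\beta_2\|_{C^k}<\epsilon/2$; here $\phi_2$ is an open embedding of an open set $O\supset Q$. For any $\beta_1$ supported in the compact set $Q$, the form $(\phi_2)_*\beta_1$ extended by $0$ is smooth, is supported in $\phi_2(Q)\subset Q'$, and satisfies $\|(\phi_2)_*\beta_1\|_{C^k}\le C\|\beta_1\|_{C^k}$ with $C=C(\phi_2,k)$. Now that $C$ is known, choose $(\beta_1,\phi_1)$ for $X\rightsquigarrow Q$ with $C\|\beta_1\|_{C^k}<\epsilon/2$. On $O$ we have $\phi_2^*(\omega_0+\beta_2+(\phi_2)_*\beta_1)=\omega_0+\beta_1$. Hence $\phi=\phi_2\circ\phi_1$, defined near $X$, satisfies $\phi^*(\omega_0+\beta)=\omega_0$ with $\beta=\beta_2+(\phi_2)_*\beta_1$,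 and $\phi(X)\subset\phi_2(Q)\subset Q'$. For (b) run the same argument with $\omega'=\omega'_2+(\phi_2)_*\beta_1$. $\square$

Volume is the one obstruction that survives.

**Lemma 3.** Let $\omega_i'\to\omega$ in $C^0$, and let $\phi_i$ be embeddings into $M$ of $B_R$, or of neighborhoods of a compact set $X$, with $\phi_i^*\omega_i'=\omega_0$. Then $\mathrm{vol}(B_R)\le\mathrm{vol}(M,\omega)$, resp. $\mathrm{vol}(X)\le\mathrm{vol}(M,\omega)$.

*Proof.* Write $X=B_R$ in the first case. For $i$ large $(\omega_i')^n$ is a positive multiple of $\omega^n$ everywhere, since $\omega^n$ vanishes nowhere and $M$ is compact. As $\phi_i^*(\omega_i')^n=\omega_0^n$, the map $\phi_i$ preserves orientation, and $\mathrm{vol}(X)=\int_{\phi_i(X)}(\omega'_i)^n/n!\le\int_M(\omega_i')^n/n!\to\mathrm{vol}(M,\omega)$. $\square$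

## 4. Area-preserving maps of the plane with prescribed nested images

Discs have to be traded for rectangles, sometimes with control of all concentric subdiscs at once. This section supplies the maps.

**Lemma 4.** Let $0<c_1<\dots<c_m$, let $E_1,\dots,E_m\subset\mathbb R^2$ be compact convex sets with $E_i\subset\operatorname{int}E_{i+1}$, $\operatorname{area}(E_i)=c_i$, $\operatorname{int}E_1\ne\emptyset$, and let $U_i\supset E_i$ be open. Then there is an (orientation- and) area-preserving diffeomorphism $g$ of $\mathbb R^2$ with $g(D(c_i))\subset U_i$ for all $i$.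

*Proof.* **Step 1: make the boundaries smooth graphs.** Translate so that $0\in\operatorname{int}E_1$. Then $E_i=\{\rho\le h_i(\theta)\}$ with $h_i$ continuous, $0<h_1<\dots<h_m$ and $\int_0^1h_i\,d\theta=c_i$. Approximate $h_i$ uniformly by smooth functions and add small constants to restore the integrals. This gives smooth $u_1<\dots<u_m$ on $\mathbb R/\mathbb Z$ with $\int_0^1u_i\,d\theta=c_i$ and, by compactness of $E_i$, $\{\rho\le u_i(\theta)\}\subset U_i$. Choose $0<c_0<c_1$ with $c_0<\min u_1$ and put $u_0\equiv c_0$.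

**Step 2: interpolate between the graphs by a family $u(c,\cdot)$ of mean $c$.** For $0\le i<m$ put $\delta_i=c_{i+1}-c_i$ and $v_i=(u_{i+1}-u_i)/\delta_i$, so that $v_i>0$ and $\int_0^1v_i\,d\theta=1$. For $\mu>0$ choose $\chi_i\in C_c^\infty((c_i,c_{i+1}))$ with $0\le\chi_i\le1+\mu$ and $\int\chi_i=\delta_i$. Put, for $c>0$,
$$\dot u(c,\theta)=1+\sum_{i=0}^{m-1}\chi_i(c)\,(v_i(\theta)-1),\qquad u(c,\theta)=\int_0^c\dot u(c',\theta)\,dc'.$$
At each $c$ at most one $\chi_i$ is nonzero, and $1+\chi(v_i-1)$ is affine in $\chi\in[0,1+\mu]$ with end values $1$ and $(1+\mu)v_i-\mu$. So $\dot u>0$ if $\mu$ is small. Also $\int_0^1\dot u\,d\theta=1$, and $u=c$ for $c\le c_0$. By induction $u(c_{i+1},\cdot)=u_i+\delta_i+\delta_i(v_i-1)=u_{i+1}$, so $u(c_i,\cdot)=u_i$ for all $i$. For $c\ge c_m$ we have $\dot u=1$, so $u\to\infty$ as $c\to\infty$.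

**Step 3: reparametrize the angle to preserve area.** The map $(c,\theta)\mapsto(u(c,\theta),\theta)$ is a diffeomorphism of $(0,\infty)\times\mathbb R/\mathbb Z$, since $u(\cdot,\theta)$ increases from $0$ to $\infty$ with positive derivative. So is $(c,\theta)\mapsto(c,\tau)$ with $\tau=\int_0^\theta\dot u(c,\theta')\,d\theta'\bmod 1$, since $\dot u>0$ has mean $1$. Both $du\wedge d\theta$ and $dc\wedge d\tau$ equal $\dot u\,dc\wedge d\theta$. Hence $g:(c,\tau)\mapsto(u,\theta)$, read in the coordinates $(\rho,\theta)$ on source and target, preserves area and orientation. It is the identity for $c<c_0$, so it extends smoothly over $0$. It maps $D(c_i)$ onto $\{\rho\le u_i(\theta)\}\subset U_i$. $\square$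

**Lemma 5.** (i) If $U\subset\mathbb R^2$ is an open rectangle or open disc of area $>c>0$, a neighborhood of $D(c)$ embeds area-preservingly into $U$. (ii) For $a_0,\varepsilon>0$ there is an area-preserving embedding $(y,x):\{\pi|z|^2<a_0+\varepsilon\}\to(0,\infty)\times(0,1)$, meaning that $dy\wedge dx$ pulls back to $dp\wedge dq$, with $0<y(z)<\pi|z|^2+2\varepsilon$.

*Proof.* (i) Use Lemma 4 with $m=1$, $U_1=U$ and $E_1\subset U$ a closed rectangle, resp. disc, of area $c$.

(ii) We choose nested rectangles of height nearly $1$ that grow to the right. Choose $m$ with $(a_0+\varepsilon)/m<\varepsilon$ and put $c_i=i(a_0+\varepsilon)/m$, $0\le i\le m$. For $1\le i\le m$ let $E_i=[l_i,l_i+L_i]\times[\mu_i,1-\mu_i]$ with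
$$l_i=\tfrac\varepsilon2-\tfrac{(i-1)\varepsilon}{4m}\in(\tfrac\varepsilon4,\tfrac\varepsilon2],\qquad \mu_1>\dots>\mu_m>0,\qquad L_i=\frac{c_i}{1-2\mu_i},$$
so $\operatorname{area}(E_i)=c_i$. As $\mu_1\to0$ we have $L_i\to c_i$ and $L_{i+1}-L_i\to(a_0+\varepsilon)/m$. So for $\mu_1$ small, $l_i+L_i<c_i+\varepsilon$ and $L_{i+1}-L_i>\frac{\varepsilon}{4m}=l_i-l_{i+1}$. The second inequality gives $l_i+L_i<l_{i+1}+L_{i+1}$, so $E_i\subset\operatorname{int}E_{i+1}$. The first gives $E_i\subset U_i:=(0,c_i+\varepsilon)\times(0,1)$. Apply Lemma 4 and restrict $g=(y,x)$ to the interior of $D(c_m)$. If $c_{i-1}\le\pi|z|^2\le c_i$, then $0<y<c_i+\varepsilon<c_{i-1}+2\varepsilon\le\pi|z|^2+2\varepsilon$. $\square$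

## 5. The shear in all dimensions, and the factor $n!$ it loses

Write $P(c_1,\dots,c_n)=D(c_1)\times\dots\times D(c_n)$; its volume is $\prod c_k$. Here is the map $S$ with $n-1$ auxiliary planes. The total number $m$ of turns is written in mixed radix $m=m_2\cdots m_n$, and the $k$-th plane reads off one digit.

**Lemma 6.** Let $m_2,\dots,m_n\ge1$ be integers, $m=\prod_{k\ge2}m_k$. If $a_1<m\,b_1$ and $a_k<b_k/m_k$ for $k\ge2$, then $P(a_1,\dots,a_n)\rightsquigarrow P(b_1,\dots,b_n)$.

*Proof.* **Step 1: choices that do not depend on $h$.** Choose $b_k'<b_k$ for all $k$, $m'<m$ and $\lambda\in(0,1)$ with $b_1'm'>a_1$ and $\lambda b_k'/m_k>a_k$ for $k\ge2$. Let $4\kappa=\min_k(b_k-b_k')$, and choose $\chi_k\in C_c^\infty((0,b_k))$ with $\chi_k=1$ near $[\kappa,b_k-\kappa]$. Put $M_k=\prod_{2\le i<k}m_i$, so $M_2=1$ and $M_{n+1}=m$.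

**Step 2: replace discs by rectangles.** Let $h>0$ with $h(m+1)<\kappa$, and $L_k=b_k'/(m_kh)$. The rectangle $Q_1=[0,b_1']\times[0,m']$ has area greater than $a_1$, and $Q_k=[0,\lambda h]\times[0,L_k]$ has area $\lambda b_k'/m_k>a_k$. By Lemma 5(i), neighborhoods of $D(a_1)$ and $D(a_k)$ embed area-preservingly into the interiors of $Q_1$ and $Q_k$, with coordinates $(r,t)$ and form $dr\wedge dt$. So it suffices to map $\prod Q_k$, with a correction $\beta$ on the target that tends to $0$ as $h\to0$.

**Step 3: the map and the correction.** Define, with angles mod $1$,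
$$\rho_1=2\kappa+r_1,\quad\theta_1=t_1;\qquad \rho_k=2\kappa+r_k+m_kh\,t_k-\frac h{M_k}t_1,\quad\theta_k=t_k\quad(k\ge2),$$
$$\beta=\Bigl(\prod_{i=1}^n\chi_i(\rho_i)\Bigr)\sum_{k\ge2}\frac h{M_k}\,d\theta_1\wedge d\theta_k .$$
On $\prod Q_k$ we have $\rho_1\in[2\kappa,2\kappa+b_1']$ and $\rho_k\in[2\kappa-hm,\,2\kappa+h+b_k']$. Since $h(m+1)<\kappa$ and $b_k'+4\kappa\le b_k$, all $\rho_i\in[\kappa,b_i-\kappa]$. So the image lies in $P(b_1,\dots,b_n)$ and all cutoffs equal $1$ near it. Near $\prod Q_k$ the pullback of $\omega_0+\beta$ is therefore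
$$\sum_kdr_k\wedge dt_k-\sum_{k\ge2}\frac h{M_k}dt_1\wedge dt_k+\sum_{k\ge2}\frac h{M_k}dt_1\wedge dt_k=\sum_kdr_k\wedge dt_k .$$
The form $\beta$ is smooth, because the cutoffs vanish near $\rho_i=0$. It is supported in $P(b_1,\dots,b_n)$. And $\|\beta\|_{C^r}\to0$ as $h\to0$ for every $r$, because $\kappa$ and the $\chi_i$ do not depend on $h$.

**Step 4: injectivity, by reading off digits.** Let two points of $\prod Q_k$ have the same image. Then $r_1=r_1'$, $t_1-t_1'=K\in\mathbb Z$ with $|K|\le m'<m$, and $t_k-t_k'=l_k\in\mathbb Z$. Equality of $\rho_k$ gives $|m_kl_k-K/M_k|=|r_k-r_k'|/h\le\lambda<1$. We show $M_k\mid K$ for $2\le k\le n+1$. For $k=2$ this is clear. If $M_k\mid K$, then $m_kl_k-K/M_k$ is an integer of absolute value $<1$, hence $0$, so $K=M_km_kl_k=M_{k+1}l_k$. In the end $m\mid K$ and $|K|<m$, so $K=0$. Then all $l_k=0$, so $r_k=r_k'$, and the points coincide.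

The map is a local diffeomorphism near $\prod Q_k$, since it pulls $\omega_0+\beta$ back to a nondegenerate form. By Lemma 1 it is an embedding near $\prod Q_k$. $\square$

For instance, with $m_2=2$, $m_3=3$ and a collision after $K$ turns, the second plane forces $K=2l_2$, the third forces $K/2=3l_3$, so $6\mid K$.

**What this gives directly.** Put $a_0=\pi R^2$. Suppose $S^2$ has area $\alpha$ and $\omega_T=\sum_{k\ge2}c_k\,du_k\wedge dv_k$. We shall see in (7) that $P(c_1',\dots,c_n')\rightsquigarrow(M,\omega)$ whenever $c_1'<\alpha$ and $c_k'<c_k$. Since $B_R\subset P(a_0,\dots,a_0)$, Lemma 6 yields $B_R\rightsquigarrow(M,\omega)$ as soon as $c_k>m_ka_0$ for $k\ge2$ and $m\alpha>a_0$. For $n=2$, $a_0=1$, $\alpha=0.51$, $c_2=2.1$ (take $m=2$) this already squeezes a ball through a sphere of about half its capacity.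

Now take $\alpha=0.51$, $c_2=1.1$. The volume of $M$ is $0.561$, and the ball has volume $0.5$, so the question still asks for an embedding. But the polydisc $P(1,1)$ has volume $1>0.561$, so by Lemma 3 it does not satisfy $P(1,1)\rightsquigarrow(M,\omega)$. In general, enclosing the ball in a polydisc of the same width loses the factor $n!$. We have to exhibit the ball as a region of volume about $a_0^n/n!$ that can be cut into thin pieces and repacked as a long thin polydisc. That is done in the next two sections.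

## 6. The ball as a staircase region

Let
$$K_a=\{(s,\xi)\in\mathbb R^n\times\mathbb R^n:\ 0\le s_1\le s_2\le\dots\le s_n\le a,\ 0\le\xi_k\le1\},\qquad \omega_0=\sum ds_k\wedge d\xi_k .$$
For $n=2$ this is (triangle $0\le s_1\le s_2\le a$) $\times$ (unit square). In general $\mathrm{vol}(K_a)=a^n/n!$, and with $a=a_0=\pi R^2$ this is exactly the volume of the ball.

Lemma 5(ii) flattens each plane to a strip with $y_k\approx\pi|z_k|^2$ and $x_k\in(0,1)$, so the ball becomes nearly $\{\sum y_k\le a_0\}\times(0,1)^n$. To reach a staircase one would put $s_k=y_1+\dots+y_k$. Then $\sum dy_k\wedge dx_k=\sum ds_k\wedge d(x_k-x_{k+1})$ with $x_{n+1}=0$, so the conjugate variables would be $x_k-x_{k+1}$, which can leave $[0,1]$. If $x_k$ were an angle this difference could be taken mod $1$. So we subtract $x(z_k)$ from the angles of $z_1,\dots,z_{k-1}$ while they are still angles, and flatten those planes afterwards.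

**Lemma 7.** If $a>\pi R^2$, then $B_R\rightsquigarrow K_a$ (by an honest symplectic embedding).

*Proof.* Choose $\varepsilon>0$ with $a_0+\varepsilon+2n\varepsilon<a$. Take $(y,x)$ from Lemma 5(ii), and let $Y_k=\pi\sum_{i\le k}|z_i|^2$.

**Step 1: flatten the $k$-th plane and rotate the earlier ones.** For $1\le k\le n$ define
$$\Psi_k(z_1,\dots,z_k)=\bigl(e^{-2\pi ix(z_k)}z_1,\dots,e^{-2\pi ix(z_k)}z_{k-1};\ s_k=Y_{k-1}+y(z_k)+2\varepsilon(k-1),\ \xi_k=x(z_k)\bigr).$$
Rotating $z_1,\dots,z_{k-1}$ simultaneously by the angle $2\pi\varphi$, with $\varphi$ a function, replaces $\theta_i$ by $\theta_i+\varphi$, so it changes the pulled-back form $\sum_{i<k}d\rho_i\wedge d\theta_i$ by $dY_{k-1}\wedge d\varphi$ (where some $z_i=0$, by continuity). With $\varphi=-x(z_k)$ the pullback of $\sum_{i<k}dp_i\wedge dq_i+ds_k\wedge d\xi_k$ under $\Psi_k$ is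
$$\sum_{i<k}dp_i\wedge dq_i-dY_{k-1}\wedge dx+(dY_{k-1}+dy)\wedge dx=\sum_{i\le k}dp_i\wedge dq_i .$$
So $\Psi_k$ is symplectic. It is injective: the moduli $|z_i|$, $i<k$, can be read from the image and give $Y_{k-1}$; then $(s_k,\xi_k)$ gives $(y,x)(z_k)$, hence $z_k$; then $z_1,\dots,z_{k-1}$ are recovered by rotating back.

**Step 2: compose.** Apply $\Psi_n$, then $\Psi_{n-1}$ to the first $n-1$ coordinates, and so on down to $\Psi_1$. Everything is defined for $\pi|z|^2<a_0+\varepsilon$, a neighborhood of $B_R$, because the moduli of the remaining coordinates never change. For the same reason $Y_k$ may be computed from the original point. Hence $0<s_1$,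
$$s_k<Y_{k-1}+\pi|z_k|^2+2\varepsilon k=Y_k+2\varepsilon k<s_{k+1}\quad(k<n),\qquad s_n<a_0+\varepsilon+2n\varepsilon<a,$$
and $\xi_k\in(0,1)$. So the image lies in $K_a$, and Lemma 2(c) applies. $\square$

## 7. Packing the staircase into numbered slots

We want $K_a\rightsquigarrow P(b,\eta,\dots,\eta)$ with $\eta$ slightly larger than $a/J$ for a large integer $J$, and $\eta^{n-1}b$ close to $a^n/n!$.

**The picture for $n=2$.** Cut $0\le s_2\le a$ into $J$ steps of length $w_1\approx a/J$. On step number $j\in\{0,\dots,J-1\}$ we have $s_1\le s_2<w_1(j+1)$. Stack all steps over one disc of the second plane: $\sigma=s_2/w_1$, $\theta_2=\sigma\bmod1$, $\rho_2=\text{const}+w_1(1-\xi_2)$. Now $J$ pieces overlap, and the first plane must keep them apart: piece $j$ needs an interval of length $w_1(j+1)$ for $s_1$. Put it into the slot that starts at $w_1\binom{j+1}2=w_1(1+\dots+j)$. The slots have total length $w_1\binom{J+1}2\approx\frac{a^2}{2}\cdot\frac1{w_1}$, and no volume is wasted. Equal slots of length $Jw_1$ would have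 total length $J^2w_1$, and the factor $2=n!$ would be lost.

So $s_1$ must be shifted by a function $g(\sigma)$ that climbs by $jw_1$ as $\sigma$ passes $j$. This creates an error $g'\,d\sigma\wedge d\xi_1$ that is not small. Squeeze $s_1$ to $s_1/N$ and stretch $\xi_1$ to the angle $\theta_1=N\xi_1\bmod1$. With $q=w_1/N$ the slot shift is now $g=O(1/N)$, and the error is $g'\,d\sigma\wedge d\theta_1$, of size $O(1/N)$. The $N$ turns of $\theta_1$ are kept apart by a spiral: add $H\cdot N\xi_1$ to $\rho_1$, where $H=q\binom{J+1}2$ is the total length of the slots. This is free, since $d\xi_1\wedge d\xi_1=0$.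

**Where this first version stops.** The correction has to live on the target. Let $g'(\sigma)=jq\,f(\sigma-j)$ near $\sigma=j$, with $f$ a fixed bump of integral $1$ supported in $(-\kappa,\kappa)$, and $F=\int f$. Take $J\ge3$, $w_1$ close to $a/J$ so that $w_1(2+\kappa)\le a$, and $t$ with $f(t)>0$. Compare the points with the same small $s_1$ and the same $\xi_1,\xi_2$, and with $\sigma=1+t$ and $\sigma=2+t$. Their images have the same $\theta_1,\theta_2,\rho_2$, and their $\rho_1$ differ by $g(2+t)-g(1+t)=q+qF(t)\le2q$. The map is a local diffeomorphism here (it preserves $\omega_0^2$, because $d\sigma\wedge d\xi_1$ wedges to zero with $ds_1\wedge d\xi_1$, with $ds_2\wedge d\xi_2$ and with itself). So the correction is determined on the image, and its $d\theta_2\wedge d\theta_1$ coefficient must be $-qf(t)$ at the first point and $-2qf(t)$ at the second. By the mean value theorem its $\rho_1$-derivative is at least $f(t)/2$ in absolute value somewhere, and this does not tend to $0$ as $N\to\infty$. For this map no correction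 is $C^1$-small.

**The way past it.** The different climbs must be told apart by a coordinate in which they are separated by a distance independent of $N$. Near each integer $\sigma=j$ we pinch the $\rho_2$-width from $w_1$ to a small $w_0$ and let the climb number $j$ take place in its own band $[e_j,e_j+w_0]$ of $\rho_2$, with the bands pairwise disjoint. The correction can then use cutoffs $\chi_j(\rho_2)$ that do not depend on $N$. The pinch costs little volume because it happens only for $\sigma$ within $2\kappa$ of the integers. For general $n$ every plane $k\ge2$ does this, and the slots are numbered by weakly increasing sequences. We first count slots.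

**Lemma 8.** Let $q>0$, $G_k(j)=q\binom{j+k-1}k$ for $k\ge2$, $j\ge0$. For $\mathbf j=(j_2,\dots,j_n)$ with $0\le j_2\le\dots\le j_n\le J-1$ let $G(\mathbf j)=\sum_{k=2}^nG_k(j_k)$ and $I(\mathbf j)=[G(\mathbf j),G(\mathbf j)+q(j_2+1))$. The intervals $I(\mathbf j)$ are pairwise disjoint and contained in $[0,H)$, $H=G_n(J)=q\binom{J+n-1}n$.

*Proof.* We first show by induction on $n$ that $I(\mathbf j)\subset[G_n(j_n),G_n(j_n+1))$. The left end is clear. For $n=2$ the right end is $q\bigl[\binom{j_2+1}2+(j_2+1)\bigr]=q\binom{j_2+2}2=G_2(j_2+1)$. For the step, the induction hypothesis for $(j_2,\dots,j_{n-1})$ and monotonicity of $G_{n-1}$ give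
$$G(\mathbf j)+q(j_2+1)\le G_n(j_n)+G_{n-1}(j_{n-1}+1)\le G_n(j_n)+G_{n-1}(j_n+1)=q\Bigl[\tbinom{j_n+n-1}n+\tbinom{j_n+n-1}{n-1}\Bigr]=G_n(j_n+1).$$
So all intervals lie in $[G_n(0),G_n(J))=[0,H)$, and two intervals with different $j_n$ are disjoint. If $j_n$ is the same, subtract $G_n(j_n)$ and use induction (for $n=2$ the same $j_2$ means the same interval). $\square$

For $n=2$, $J=3$ the slots are $[0,q),[q,3q),[3q,6q)$ and $H=6q$. For $n=3$, $J=2$ the sequences $(0,0),(0,1),(1,1)$ give $[0,q),[q,2q),[2q,4q)$ and $H=4q$.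

**Lemma 9.** Let $J\ge2$ be an integer, $\eta>a/J$, $b>\eta\binom{J+n-1}n$. Then $K_a\rightsquigarrow P(b,\eta,\dots,\eta)$.

*Proof.* **Step 1: width and position of the pinched strip.** All choices in Steps 1 and 2 are independent of the large integer $N$. Fix $w_1\in(a/J,\eta)$ and $\kappa\in(0,\frac18)$ with $w_1J(1-4\kappa)>a$. Put
$$w_0=\frac{w_1}{4J},\qquad e^*=\frac{\eta-w_1}2,\qquad e_j=e^*+w_1\frac{2j-1}{2J}\quad(1\le j\le J-1).$$
The bands $[e_j,e_j+w_0]$ lie in $[e^*,e^*+w_1]\subset(0,\eta)$ and are pairwise disjoint, since their spacing is $w_1/J>w_0$. Let $w:\mathbb R\to[w_0,w_1]$ be smooth and $1$-periodic, with $w=w_0$ on $[-\kappa,\kappa]+\mathbb Z$ and $w=w_1$ on $[2\kappa,1-2\kappa]+\mathbb Z$. With $\tau_j=\frac{e_j-e^*}{w_1-w_0}=\frac{2(2j-1)}{4J-1}\in(0,1)$ put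
$$e(\sigma)=e^*+\tau_j(w_1-w(\sigma))\ \text{ for }|\sigma-j|\le\tfrac12,\ 1\le j\le J-1;\qquad e=e^*\ \text{ for }\sigma\le\tfrac12\text{ or }\sigma\ge J-\tfrac12 .$$
This is smooth, because $w=w_1$ near half-integers and so $e=e^*$ there. On $[j-\kappa,j+\kappa]$, $1\le j\le J-1$, we have $w=w_0$ and $e=e_j$. Always $[e,e+w]\subset[e^*,e^*+w_1]$, since $e+w=e^*+\tau_jw_1+(1-\tau_j)w\le e^*+w_1$ for $|\sigma-j|\le\frac12$.

**Step 2: the clock $\sigma$ and the cutoffs.** The variable $\sigma$ must satisfy $ds=w\,d\sigma$. Let $W(\sigma)=\int_\kappa^\sigma w$, a diffeomorphism of $\mathbb R$. The interval $[\kappa,J-\kappa]$ contains $J$ intervals of length $1-4\kappa$ on which $w=w_1$, so $W(J-\kappa)\ge w_1J(1-4\kappa)>a$. Hence $\sigma(s):=W^{-1}(s)\in[\kappa,J-\kappa]$ for $s\in[0,a]$. Moreover, for $\sigma\ge\kappa$,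
$$s=W(\sigma)\le w_1(\sigma-\kappa)<w_1(\lfloor\sigma\rfloor+1).\tag{2}$$
Let $f\in C_c^\infty((-\kappa,\kappa))$, $f\ge0$, $\int f=1$, let $F$ be its primitive vanishing at $-\infty$, and $\tilde f$ its $1$-periodization. Let $\chi_j\in C_c^\infty((0,\eta))$ have pairwise disjoint supports, with $\chi_j=1$ near $[e_j,e_j+w_0]$. Let $\psi\in C_c^\infty((0,\eta))$ with $\psi=1$ near $[e^*,e^*+w_1]$. Put $\gamma=\frac13\bigl(b-w_1\binom{J+n-1}n\bigr)$, which is positive since $w_1<\eta$, and let $\psi_1\in C_c^\infty((0,b))$ with $\psi_1=1$ near $[\gamma,b-\gamma]$.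

**Step 3: the slot function.** Now let $q=w_1/N$, with $G_k$ and $H$ as in Lemma 8, and let
$$g_k(\sigma)=\sum_{j=1}^{J-1}\bigl(G_k(j)-G_k(j-1)\bigr)F(\sigma-j),\quad\text{so } g_k=G_k(j)\ \text{on}\ [j+\kappa,j+1-\kappa],\ 0\le j\le J-1,\tag{3}$$
because the sum telescopes and $G_k(0)=0$.

**Step 4: the map.** With $\sigma_k=\sigma(s_k)$ define $\Phi(s,\xi)=(\rho,\theta)$ by
$$\theta_k=\sigma_k\bmod1,\qquad\rho_k=e(\sigma_k)+w(\sigma_k)(1-\xi_k)\qquad(k\ge2),$$
$$\theta_1=N\xi_1\bmod1,\qquad\rho_1=\gamma+\frac{s_1}N+HN\xi_1+\sum_{k\ge2}g_k(\sigma_k).$$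
On $K_a$ we have $\rho_k\in[e^*,e^*+w_1]$ for $k\ge2$. Also $HN=w_1\binom{J+n-1}n=b-3\gamma$, and $0\le\frac{s_1}N+\sum_kg_k(\sigma_k)\le\frac aN+\sum_kG_k(J-1)=O(1/N)$. So for $N$ large $\rho_1\in[\gamma,b-\gamma]$. Hence all $\rho_i>0$, $\Phi$ is defined near $K_a$, and $\Phi(K_a)\subset P(b,\eta,\dots,\eta)$. Since $d\theta_k=d\sigma_k=ds_k/w(\sigma_k)$, for $k\ge2$ we get $d\rho_k\wedge d\theta_k=-w\,d\xi_k\wedge d\sigma_k=ds_k\wedge d\xi_k$. Therefore
$$\Phi^*\omega_0=\sum_kds_k\wedge d\xi_k+\sum_{k\ge2}g_k'(\sigma_k)\,d\sigma_k\wedge d(N\xi_1).\tag{4}$$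

**Step 5: the correction.** It must cancel the last sum in (4). Put
$$\beta=-\sum_{k\ge2}\sum_{j=1}^{J-1}\bigl(G_k(j)-G_k(j-1)\bigr)\tilde f(\theta_k)\,\chi_j(\rho_k)\,\psi_1(\rho_1)\prod_{l\ne1,k}\psi(\rho_l)\ d\theta_k\wedge d\theta_1 .$$
It is smooth, since the cutoffs vanish near each $\rho_i=0$, and it is supported in $P(b,\eta,\dots,\eta)$. The only $N$-dependent factors are $G_k(j)-G_k(j-1)=O(1/N)$, so $\|\beta\|_{C^r}\to0$ as $N\to\infty$ for every $r$.

**Step 6: $\Phi^*(\omega_0+\beta)=\omega_0$ near $K_a$.** Consider a point of $K_a$ and an index $k\ge2$. Near this point $\psi_1(\rho_1)=1$ and $\psi(\rho_l)=1$ for all $l\ge2$. Suppose first that $\theta_k\in\operatorname{supp}\tilde f$. Then $\sigma_k\in(j-\kappa,j+\kappa)$ for some integer $j$, and $1\le j\le J-1$ because $\sigma_k\in[\kappa,J-\kappa]$. So $\rho_k\in[e_j,e_j+w_0]$, and near the point $\chi_j(\rho_k)=1$ while the other $\chi_i(\rho_k)$ vanish. Thus near the point the coefficient of $d\sigma_k\wedge d(N\xi_1)$ in $\Phi^*\beta$ is $-(G_k(j)-G_k(j-1))f(\sigma_k-j)=-g_k'(\sigma_k)$.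 If $\theta_k\notin\operatorname{supp}\tilde f$, then $g_k'(\sigma_k)$ and that coefficient both vanish near the point. With (4) this proves the identity. In particular $\Phi$ is a local diffeomorphism near $K_a$.

**Step 7: injectivity on $K_a$.** Let $(s,\xi),(s',\xi')\in K_a$ have the same image. Set $j_k=\lfloor\sigma_k\rfloor$ and $j_k'=\lfloor\sigma_k'\rfloor$, both in $\{0,\dots,J-1\}$. The sequences $\mathbf j,\mathbf j'$ are weakly increasing in $k\ge2$, because $s_k$ and $s_k'$ are. For $k\ge2$ we have $\sigma_k-\sigma_k'\in\mathbb Z$, and I claim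
$$g_k(\sigma_k)-g_k(\sigma_k')=G_k(j_k)-G_k(j_k').\tag{5}$$
If $\theta_k\in[\kappa,1-\kappa]$ mod $1$, this is (3). Otherwise $\sigma_k\in(i-\kappa,i+\kappa)$ and $\sigma_k'\in(i'-\kappa,i'+\kappa)$ with $1\le i,i'\le J-1$. Then $\rho_k=\rho_k'$ lies in the bands of both $i$ and $i'$, so $i=i'$. Hence $\sigma_k-\sigma_k'$ is an integer of absolute value below $2\kappa<1$, so $\sigma_k=\sigma_k'$ and both sides of (5) are $0$.

Let $l=N(\xi_1-\xi_1')$, an integer because $\theta_1=\theta_1'$, and let $X=\frac{s_1}N+G(\mathbf j)$, $X'=\frac{s_1'}N+G(\mathbf j')$. By the staircase condition and (2), $0\le s_1\le s_2<w_1(j_2+1)$, so $0\le s_1/N<q(j_2+1)$ and $X\in I(\mathbf j)\subset[0,H)$. Similarly $X'\in I(\mathbf j')\subset[0,H)$. By (5), equality of $\rho_1$ says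
$$X-X'+Hl=0 .\tag{6}$$
Since $|X-X'|<H$, we get $l=0$ and $X=X'$, and Lemma 8 gives $\mathbf j=\mathbf j'$. Then for $k\ge2$ the integer $\sigma_k-\sigma_k'$ has absolute value $<1$, so $\sigma_k=\sigma_k'$ and $s_k=s_k'$. From $l=0$ we get $\xi_1=\xi_1'$, and from $X=X'$ we get $s_1=s_1'$. Finally $\rho_k=\rho_k'$ and $w\ge w_0>0$ give $\xi_k=\xi_k'$. By Lemma 1, $\Phi$ is an embedding near $K_a$. $\square$

## 8. From the ball to $M$: proof of Theorem A

Put $\alpha=\langle\omega,A\rangle$ and $V=\int_{T^{2n-2}}\omega_T^{n-1}/(n-1)!$, with the torus oriented by $\omega_T$. Then $\mathrm{vol}(M,\omega)=\alpha V>(\pi R^2)^n/n!$.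

**Step 1: reduce to a split torus form.** Constant forms with rational coefficients are dense, so choose rational symplectic $\omega_T^{(i)}\to\omega_T$. For large $i$ the volume inequality persists. By Lemma 2(d) it suffices to prove $B_R\rightsquigarrow(M,\sigma\oplus\omega_T^{(i)})$ for such $i$, so assume $\omega_T$ rational. The Frobenius normal form of nondegenerate integral skew forms, applied to an integer multiple of $\omega_T$, gives a basis of $\mathbb Z^{2n-2}$ with coordinates $u_k,v_k$ $(2\le k\le n)$ such that $\omega_T=\sum_kc_k\,du_k\wedge dv_k$, $c_k>0$. Then $V=\prod_{k\ge2}c_k$. Put $c_1=\alpha$.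

**Step 2: $S^2$ minus a point is a disc of area $\alpha$.** Use on the round unit sphere the height $z$ and the angle $2\pi\theta$. After composing with a reflection if necessary, $\sigma$ is positive for the orientation $dz\wedge d\theta$. Moser's theorem says that two area forms on a closed connected oriented surface with the same integral are related by a diffeomorphism. So, by Lemma 2(e), we may assume that $\sigma$ is $\frac\alpha{4\pi}$ times the round area form, that is, $\sigma=\frac\alpha2\,dz\wedge d\theta=d\rho\wedge d\theta$ with $\rho=\frac\alpha2(1+z)$. The map $(x_1,x_2,z)\mapsto\sqrt{\alpha/2\pi}\,(1-z)^{-1/2}(x_1,x_2)$ preserves $\theta$, and $\pi$ times the squared length of its value is $\frac\alpha2\cdot\frac{1-z^2}{1-z}=\rho$. It is smooth at $z=-1$ with invertible derivative. So it is a diffeomorphism from $S^2\setminus\{z=1\}$ onto the open disc $\{\rho<\alpha\}$, and it carries $\sigma$ to $d\rho\wedge d\theta$.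

**Step 3: polydiscs inside $M$.** By Steps 1 and 2, $(S^2\setminus pt)\times\prod_{k\ge2}\{(u_k,v_k)\in(0,1)^2\}$ is a product of an open disc of area $c_1$ and open rectangles of areas $c_k$. By Lemma 5(i) and Lemma 2(c),
$$P(c_1',\dots,c_n')\rightsquigarrow(M,\omega)\quad\text{whenever } c_k'<c_k\ \text{for all}\ k.\tag{7}$$

**Step 4: match the volumes.** Since $\prod_{k\ge1}c_k>(\pi R^2)^n/n!$, choose $c_k'<c_k$ and $a>\pi R^2$ with $\prod_{k\ge1}c_k'>a^n/n!$. For $J\ge2$ put
$$\eta=\tfrac aJ\bigl(1+\tfrac1J\bigr),\qquad b=\eta\tbinom{J+n-1}n\bigl(1+\tfrac1J\bigr).$$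
These satisfy the hypotheses of Lemma 9. As $J\to\infty$ we have $\eta\to0$, and $\eta^{n-1}b\to a^n/n!$ because $\binom{J+n-1}n/J^n\to1/n!$. For $k\ge2$ let $m_k$ be the largest integer with $m_k\eta<c_k'$. For $J$ large $m_k\ge1$, and $m_k\eta\to c_k'$. Then $\eta^{n-1}c_1'\prod_{k\ge2}m_k\to\prod_{k\ge1}c_k'>a^n/n!$, so for $J$ large
$$b<c_1'\prod_{k\ge2}m_k,\qquad \eta<c_k'/m_k\quad(k\ge2),$$
which are the hypotheses of Lemma 6 for $P(b,\eta,\dots,\eta)$ and $P(c_1',\dots,c_n')$.

**Step 5: compose.** By Lemma 7, Lemma 9, Lemma 6 and (7),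
$$B_R\ \rightsquigarrow\ K_a\ \rightsquigarrow\ P(b,\eta,\dots,\eta)\ \rightsquigarrow\ P(c_1',\dots,c_n')\ \rightsquigarrow\ (M,\omega),$$
and Lemma 2(a),(b) gives $B_R\rightsquigarrow(M,\omega)$. This is Theorem A. $\blacksquare$

When $\langle\omega,A\rangle=\pi r^2$ with $r<R$, this answers the question of Section 2: yes for $C^\infty$-closeness, hence for $C^0$-closeness. The form $\omega'$ is closed near $\phi(B_R)$, because $\phi$ extends to a neighborhood of $B_R$ with $\phi^*\omega'=\omega_{st}$. Its differential $d\omega'=d(\omega'-\omega)$ is $C^{k-1}$-small. By the persistence theorem $d\omega'\ne0$ when $R>r$ and $\epsilon$ is small. So in that theorem one cannot replace $d\omega'=0$ by "$d\omega'$ arbitrarily $C^\infty$-small".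

## 9. Volume as the exact threshold: proof of Theorem B

**(2) $\Rightarrow$ (1).** Every $C^0$-neighborhood of $\omega$ is also a $C^\infty$-neighborhood.

**(1) $\Rightarrow$ (3).** By (1) there are $\omega_i'\to\omega$ in $C^0$ and embeddings $\phi_i:B_R\to M$ with $\phi_i^*\omega_i'=\omega_{st}$. Lemma 3 gives $\mathrm{vol}(B_R)\le\mathrm{vol}(M,\omega)$.

**(3) $\Rightarrow$ (2).** The purpose of this step is to include the case of equality. For $\delta>0$ the form $(1+\delta)\omega$ is again a product form as in Theorem A, and $\mathrm{vol}(M,(1+\delta)\omega)=(1+\delta)^n\,\mathrm{vol}(M,\omega)>\mathrm{vol}(M,\omega)\ge\mathrm{vol}(B_R)$. The proof of Theorem A gives $B_R\rightsquigarrow(M,(1+\delta)\omega)$. Take $\delta=1/i$ and let $i\to\infty$; by Lemma 2(d), $B_R\rightsquigarrow(M,\omega)$, which implies (2). $\blacksquare$
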